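# Gaussian tails for $\log|\zeta(\tfrac12+it)|$ at levels $V=o(\sqrt{\log\log T})$

## 1. Bounded levels, and what changes when $V\to\infty$

Throughout, $N=\log\log T$, $L=\log T$, and
$$\Psi(x)=\int_x^\infty e^{-u^2/2}\frac{du}{\sqrt{2\pi}},\qquad \mathcal S(T,V)=\{t\in[T,2T]:\log|\zeta(\tfrac12+it)|>V\}.$$
How often is $\log|\zeta(\frac12+it)|$ larger than $V$ of its standard deviations? The standard deviation is $\sqrt{N/2}$, and Selberg's central limit theorem says that for every fixed real $V$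
$$\frac1T\,\mathrm{meas}\,\mathcal S\big(T,V\sqrt{N/2}\big)\to\Psi(V)\qquad(T\to\infty).$$
We ask the same question for $V=V(T)$ depending on $T$, in the relative sense. Put
$$\mathcal R(T,V)=\frac{\frac1T\mathrm{meas}\,\mathcal S\big(T,V\sqrt{N/2}\big)}{\Psi(V)};$$
when does $\mathcal R(T,V)\to1$? If $V$ stays bounded above, this is easy.

**Proposition 1.** If $V(T)\le K$ for a fixed $K$, then $\mathcal R(T,V)\to1$. The same holds along any sequence $T\to\infty$.

**Proof.** Let $\Phi_T(v)=\frac1T\mathrm{meas}\,\mathcal S(T,v\sqrt{N/2})$, which is nonincreasing in $v$. If the claim fails, there is a sequence $T\to\infty$ with $|\mathcal R-1|\ge\varepsilon>0$ and $V\to V_\infty\in[-\infty,K]$. Suppose $V_\infty$ is finite. For each $\delta>0$ we eventually have $\Phi_T(V_\infty+\delta)\le\Phi_T(V)\le\Phi_T(V_\infty-\delta)$, and the outer terms tend to $\Psi(V_\infty\pm\delta)$. Letting $\delta\to0$, $\Phi_T(V)\to\Psi(V_\infty)>0$;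 also $\Psi(V)\to\Psi(V_\infty)$, so $\mathcal R\to1$. Suppose $V_\infty=-\infty$. For each fixed $v$ eventually $1\ge\Phi_T(V)\ge\Phi_T(v)\to\Psi(v)$; letting $v\to-\infty$, $\Phi_T(V)\to1$, and $\Psi(V)\to1$. Both cases contradict $|\mathcal R-1|\ge\varepsilon$. $\square$

What changes if $V\to+\infty$? Selberg's theorem has an additive error $o(1)$, and we now divide by $\Psi(V)\to0$. For $V=N^{1/4}$, say, $\Psi(V)=e^{-(1/2+o(1))\sqrt N}$, and an additive error $o(1)$ says nothing. Radziwiłł proved that for any fixed $\varepsilon>0$ the asymptotic $\mathcal R\to1$ holds when $V=o(N^{1/10-\varepsilon})$, and conjectured it for $V=o(\sqrt N)$; the problem is stated in Shōta Inoue, "On the logarithm of the Riemann zeta-function and its iterated integrals", arXiv:1909.03643 (2019). The conjecture is true, with no unproved hypothesis.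

**Theorem 2.** If $V=V(T)$ is real and $V=o(\sqrt{\log\log T})$, then $\mathcal R(T,V)\to1$ as $T\to\infty$; that is,
$$\frac1T\,\mathrm{meas}\,\mathcal S\Big(T,V\sqrt{\tfrac12\log\log T}\Big)\sim\int_V^\infty e^{-u^2/2}\frac{du}{\sqrt{2\pi}}.$$

**Theorem 3.**

* (a) $\lim_{c\to0^+}\limsup_{T\to\infty}\sup_{V\le c\sqrt N}|\mathcal R(T,V)-1|=0$.
* (b) If $\ell=\ell(T)>0$ and $\ell\to0$, then $\frac1T\int_T^{2T}|\zeta(\frac12+it)|^\ell dt\sim(\log T)^{\ell^2/4}$.
* (c) For every $\omega=\omega(T)\to\infty$, $\limsup_T\inf_{|V-2\sqrt2\sqrt N|\le\omega}\mathcal R(T,V)\le\frac1{2\pi^2}<1$. So "$V=o(\sqrt N)$" cannot be replaced by "$0\le V\le C\sqrt N$" for any $C>2\sqrt2$.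

Proposition 1 isolates what is left to do.

**Proposition 4.** Along any sequence $T\to\infty$ with $V\to+\infty$ and $V/\sqrt N\to0$ we have $\mathcal R(T,V)\to1$.

**Proof of Theorems 2 and 3(a) from Proposition 4.** If Theorem 2 fails, there is a sequence with $|\mathcal R-1|\ge\varepsilon$ and $V\to V_\infty\in[-\infty,\infty]$. If $V_\infty<\infty$, this contradicts Proposition 1; if $V_\infty=+\infty$, it contradicts Proposition 4. For Theorem 3(a), the $\limsup$ there is nondecreasing in $c$, so its limit as $c\to0^+$ exists. If the limit is positive, there are $\varepsilon>0$, $c_l\to0$, $T_l\to\infty$, $V_l\le c_l\sqrt{N_l}$ with $|\mathcal R(T_l,V_l)-1|\ge\varepsilon$. Pass to a subsequence with $V_l\to V_\infty\in[-\infty,\infty]$. If $V_\infty<\infty$, use Proposition 1. If $V_\infty=+\infty$, then $0<V_l/\sqrt{N_l}\le c_l\to0$ eventually, and Proposition 4 applies. $\square$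

Sections 2 to 10 prove Proposition 4; Section 11 proves Theorem 3(b),(c).

## 2. The tilted Gaussian and the length scale $1/k$

We first work out the tail of an exact Gaussian, in a form that will survive when the Gaussian is replaced by a sum over primes.

**Lemma 5.** Let $\mathsf G$ be normal with mean $0$ and variance $\sigma^2$, let $y>0$, $k=y/\sigma^2$, $u=\mathsf G-y$, and $\mathfrak N=\dfrac{e^{-y^2/2\sigma^2}}{\sqrt{2\pi}\,y/\sigma}$. For measurable $\phi\ge0$,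
$$E\big[e^{ku}\phi(ku)\big]=\mathfrak N\int_{\mathbb R}\phi(x)e^{-x^2/(2k^2\sigma^2)}dx.\tag{1}$$

**Proof.** The density of $u$ is $(\sqrt{2\pi}\sigma)^{-1}\exp(-\frac{y^2}{2\sigma^2}-\frac{yu}{\sigma^2}-\frac{u^2}{2\sigma^2})$. Multiplying by $e^{ku}$ cancels the linear term. Substitute $x=ku$ and note $(\sqrt{2\pi}\sigma k)^{-1}e^{-y^2/2\sigma^2}=\mathfrak N$. $\square$

With $\phi(x)=e^{-x}\mathbf 1_{x>0}$ the left side is $\Pr(\mathsf G>y)$, and if $k\sigma\to\infty$ the right side is $\sim\mathfrak N$. So after the tilt by $e^{ku}$ and division by $\mathfrak N$, the variable $v=ku$ is distributed locally like Lebesgue measure, and the tail is read off from it. The natural scale of $u$ at level $y$ is therefore $1/k$.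

In our problem $\sigma^2\approx N/2$ and $y=V\sqrt{N/2}$, so $k\approx\sqrt2\,V/\sqrt N$. The hypothesis $V=o(\sqrt N)$ says exactly that $1/k\to\infty$. Hence $\log|\zeta|$ need only be known up to an error $A$ with $kA\to0$, and $A$ may tend to infinity. We shall take $A=k^{-1/2}$.

**The first approach, and where it stops.** Approximate $\log|\zeta(\frac12+it)|$ by $G(t)=\mathrm{Re}\sum_{p\le X}p^{-1/2-it}$ (roughly), find the tail of $G$, and show that $|\log|\zeta|-G|>A$ is rare. "Rare" must mean measure $o(T\Psi(V))$. A bounded $2r$-th moment of the difference, $r$ fixed, gives by Chebyshev a bound of order $A^{-2r}=k^r$. For $V=N^{1/4}$ this is of order $N^{-r/4}$, while $\Psi(V)=e^{-(1/2+o(1))\sqrt N}$. So the bound does not suffice. We do not need exceptional $t$ to be rare in $[T,2T]$; we need them to be rare *inside* the event that $G$ is near or above $y$. We shall count them with a weight that imitates $e^{ku}\phi(ku)$: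 a nonnegative function of $t$, of mean $O(\mathfrak N)$, and so explicit that we can also compute its mean against $|\zeta|^2$ times a mollifier. That means the square of a short Dirichlet polynomial.

**Why blocks of primes.** The first candidate for the weight is a Taylor polynomial of $e^{kG/2}$ of degree $d$. Near $G=y$ the argument is $x=ky/2\approx V^2/2\to\infty$. If $d\le x/2$, then $e^{-x}\sum_{n\le d}x^n/n!$ is the probability that a Poisson variable of mean $x$ is at most $x/2$, which is at most $4/x\to0$ by Chebyshev. So $d$ must be at least a constant times $V^2$. The polynomial has length $X^d$, which must stay below a power of $T$, so $X\le T^{O(1/V^2)}$; and the primes from there up to $T$ have $\sum1/p$ about $2\log V\to\infty$, which is left out. We therefore cut the primes into blocks. A block near $T^{1/M}$ has bounded variance, and degree about $M^{1/2}$ will do for it, at the cost of a factor $T^{M^{-1/2}}$ in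 length. These factors multiply to $T^{o(1)}$ even if the last block ends at $T^{1/W}$ with $W\to\infty$ as slowly as we please.

## 3. Textbook facts

Besides Selberg's theorem we use the following.

* **Beurling–Selberg.** For an interval $I$ of length $\ell$ and $\Delta>0$ there is an integrable $w\ge\mathbf 1_I$ on $\mathbb R$ with $\int w=\ell+1/\Delta$ whose Fourier transform $\int w(t)e^{-2\pi ixt}dt$ is supported in $|x|\le\Delta$.
* **Chebyshev and Mertens.** $\sum_{p\le x}\frac1p=\log\log x+b_0+O(1/\log x)$ for a constant $b_0$.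
* **Hardy–Littlewood approximate functional equation** (Titchmarsh, *Theory of the Riemann zeta-function*, Ch. IV), used for $\mathrm{Re}\,s$ near $\frac12$, $s$ of large imaginary part $t$, and $x$, $t/2\pi x$ large:
$$\zeta(s)=\sum_{n\le x}n^{-s}+\chi(s)\sum_{n\le t/2\pi x}n^{s-1}+O\big(x^{-\mathrm{Re}\,s}\log t+t^{1/2-\mathrm{Re}\,s}(t/x)^{\mathrm{Re}\,s-1}\big).$$
Here $\chi$ is the factor in $\zeta(s)=\chi(s)\zeta(1-s)$, and $|\chi(s)|\le C(t/2\pi)^{1/2-\mathrm{Re}\,s}$.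
* **Poisson–Jensen formula**, and Lévy's theorem that pointwise convergence of the Fourier transforms of finite measures to that of a finite measure implies weak convergence.
* Only for Theorem 3: $\frac1T\int_T^{2T}|\zeta(\frac12+it)|^2dt\ll\log T$, and Ingham's theorem $\frac1T\int_T^{2T}|\zeta(\frac12+it)|^4dt\sim\frac1{2\pi^2}(\log T)^4$.

## 4. Blocks of primes and the parameters

Fix a sequence as in Proposition 4. All limits are along it, and $T$ is large throughout. Put $y=V\sqrt{N/2}$.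

**Constants and the function $H$.** $C,c>0$ are absolute constants that may change from line to line; $C_\psi$ may depend on $\psi$. $H(W)\ge W$ denotes an increasing function of $W$ alone, defined through absolute constants only, which may also change. Finitely many such functions occur, so we may fix $W=W(T)\to\infty$ so slowly that every one of them satisfies
$$H(W)\le\min\big(\log N,\ (V/\sqrt N)^{-1/8}\big),$$
because the right side tends to infinity. In particular $W\le\log N$.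

**Blocks.** Let $M_0=N^{10}$, $M_i=M_0e^{-i}$ for $0\le i\le m$, with $m$ maximal such that $M_m\ge W$. Then $W\le M_m<eW$, $m\le10\log N$, and $M_i\ge We^{m-i}$. Let $X_i=T^{1/M_i}$, $I_0=[2,X_0]$, $I_i=(X_{i-1},X_i]$ for $i\ge1$. So block $i\ge1$ consists of the primes with $\frac1{eM_i}<\frac{\log p}{\log T}\le\frac1{M_i}$. Put
$$P_0(s)=\sum_{n\le X_0}\frac{\Lambda(n)}{n^s\log n},\quad P_i(s)=\sum_{p\in I_i}p^{-s}\ (i\ge1),\quad G_i(t)=\mathrm{Re}\,P_i(\tfrac12+it),\quad G=\sum_{i\le m}G_i,$$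
$$\sigma_i^2=\frac12\sum_{p\in I_i}\frac1p,\qquad\sigma^2=\sum_{i\le m}\sigma_i^2 .$$
By Mertens, $\sum_{p\in I_i}\frac1p=1+o(1)\le2$ for $i\ge1$. Also $\sigma^2=\frac12(N-\log M_m)+O(1)=\frac N2+O(\log W)$, and $\sigma_0^2=\frac12(N-10\log N)+O(1)$, so $\sigma_0\sim\sigma$.

**Degrees, thresholds, moments.** For $i\ge1$,
$$d_0=\lceil N^2\rceil,\ B_0=N^{3/2},\ r_0=\lfloor N^2/1000\rfloor;\qquad d_i=\lceil M_i^{1/2}\rceil,\ B_i=M_i^{1/8},\ r_i=\lfloor B_i^2/12\rfloor.$$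
Block $i$ will be called good at $t$ if $|P_i(\frac12+it)|\le B_i$. In good blocks exponentials are replaced by Taylor polynomials of degree $d_i$; bad blocks are detected by the $2r_i$-th power of $|P_i|/B_i$.

**Truncated exponentials.** Let $e_d(x)=\sum_{n\le d}x^n/n!$ (so $e_1(x)=1+x$). For all complex $x$,
$$|e_d(x)|\le e^{|x|},\qquad|e^x-e_d(x)|\le e^{-d}e^{3|x|},\tag{2}$$
the second because $\sum_{n>d}|x|^n/n!\le e^{-d}\sum_n(e|x|)^n/n!$.

**The tilt.** Put
$$k=\frac y{\sigma^2},\qquad\mathfrak N(y)=\frac{e^{-y^2/2\sigma^2}}{\sqrt{2\pi}\,y/\sigma}=\frac{e^{-ky+k^2\sigma^2/2}}{\sqrt{2\pi}\,k\sigma},\qquad A=k^{-1/2}.\tag{3}$$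
Then $k\sim\sqrt2\,V/\sqrt N\to0$, $k\sigma\sim V\to\infty$, and $\mathfrak N(y)=e^{-o(N)}\ge e^{-N}$. By the choice of $W$, $H(W)/A\to0$, $H(W)e^{-A/2}\to0$ and $k^2\log W\to0$. We compare three levels:
$$\mathfrak N(y\pm A)\sim\mathfrak N(y)\sim\Psi(V).\tag{4}$$
Indeed $\frac{(y\pm A)^2}{2\sigma^2}=\frac{y^2}{2\sigma^2}\pm\frac{yA}{\sigma^2}+\frac{A^2}{2\sigma^2}$ with $yA/\sigma^2=kA=k^{1/2}\to0$ and $A^2/\sigma^2=1/(k\sigma^2)=1/y\to0$; also $A/y=k^{-3/2}\sigma^{-2}=k^{1/2}(k\sigma)^{-2}\to0$. And $y^2/\sigma^2=V^2+O(V^2\log W/N)=V^2+o(1)$, while $\Psi(V)\sim e^{-V^2/2}/(\sqrt{2\pi}V)$.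

We write $\mathfrak N=\mathfrak N(y)$. Sections 6 and 7 use only $k=y/\sigma^2$, $k\to0$, $k\sigma\to\infty$ and $\mathfrak N\ge e^{-N}$. So they hold also with $y$ replaced by $y\pm A$ and $k$ by $(y\pm A)/\sigma^2\sim k$.

## 5. Exact mean values: from $t$ to independent $X_p$

Let $w$ be the Beurling–Selberg majorant of $[T-1,2T+1]$ with $\Delta=T^{-0.9}/2\pi$, so $\int w=T+2+2\pi T^{0.9}$. Let $\mu$ be the probability measure $w\,dt/\int w$, with expectation $E_\mu$. Let $X_p$ be independent and uniform on the unit circle, one for each prime, $X_n$ the completely multiplicative extension, $E$ the expectation.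

**Definition (random version).** To a finite sum $g(t)=\sum c_{a,b}(a/b)^{-it}$ with positive integers $a,b$ we associate $g(X)=\sum c_{a,b}X_a\overline{X_b}$. This is compatible with products and conjugation.

If all $a,b\le T^{0.9}$, then
$$E_\mu[g]=E[g(X)].\tag{5}$$
Indeed, for $a\ne b$ we have $|\log(a/b)|\ge1/\max(a,b)\ge T^{-0.9}=2\pi\Delta$; the Fourier transform of $w$ is continuous and supported in $|x|\le\Delta$, hence vanishes for $|x|\ge\Delta$, so these terms have $\mu$-mean $0$. They also have $E[X_a\overline{X_b}]=0$. For $a=b$ both sides give $c_{a,a}$. For example, $g(t)=|1+2^{-it}+3^{-it}|^2$ has $E_\mu[g]=3$ exactly.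

Since $w\ge\mathbf 1_{[T,2T]}$ and $\int(w-\mathbf 1_{[T,2T]})=O(T^{0.9})$, for every measurable set $\mathcal A$
$$\tfrac1T\mathrm{meas}(\mathcal A\cap[T,2T])=\mu(\mathcal A)+O(T^{-0.1}),\qquad\tfrac1T\int_{T-1}^{2T+1}h\,dt\le2E_\mu[h]\quad(h\ge0).\tag{6}$$
Note that $T^{-0.1}=o(\mathfrak N)$.

**Lengths.** All polynomials below are built from a bounded number of factors $\prod_ie_{d_i}(\cdot P_i)$, $\prod_ie_{d_i}(\cdot G_i)$, $P_j^{r_j}$. One factor has numerators and denominators of frequencies at most $\prod_iX_i^{d_i}=T^{\sum d_i/M_i}$, and $\sum_id_i/M_i\le CN^{-8}+CW^{-1/2}\to0$; also $r_j\le d_j$. So all numerators and denominators are at most $T^{1/50}$. Hence (5) applies to the squared moduli of such products, even after multiplication (before squaring) by a Dirichlet polynomial of length $T^{0.53}$.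

**Lemma 6.** For $\mathcal L=\sum c_pX_p$ (finite sum), $n\ge0$ and $\lambda>0$,
$$E|\mathcal L|^{2n}\le n!\Big(\sum|c_p|^2\Big)^n,\qquad E\,e^{\lambda|\mathcal L|}\le4e^{\lambda^2\sum|c_p|^2/2}.\tag{7}$$

**Proof.** Distinct monomials in the $X_p$ are orthonormal, so $E|\mathcal L|^{2n}=\sum_{|\alpha|=n}\binom n\alpha^2\prod|c_p|^{2\alpha_p}\le n!\sum_{|\alpha|=n}\binom n\alpha\prod|c_p|^{2\alpha_p}$, which is the first claim. For the second, $e^{\lambda|\mathcal L|}\le\sum_{\pm,\pm}e^{\lambda(\pm\mathrm{Re}\mathcal L\pm\mathrm{Im}\mathcal L)}$. Each exponent is $\mathrm{Re}(\lambda'\mathcal L)$ with $|\lambda'|^2=2\lambda^2$. Since $E e^{\mathrm{Re}(cX_p)}=\sum_n(|c|/2)^{2n}/n!^2\le e^{|c|^2/4}$, each of the four terms has mean at most $e^{|\lambda'|^2\sum|c_p|^2/4}$. $\square$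

## 6. Expectations over one block

We shall meet means of $|q|^2$, $\zeta M|q|^2$ and $|\zeta M|^2|q|^2$, where $q$ is a superposition of products of truncated exponentials of $G_i$ and $M$ is a product of truncated exponentials of $-P_i$. In the random model these factor over blocks. Here we compute one factor.

**Setting.** Let $b_1\ge0$, $b_2,\tau\in\mathbb R$, $a\in\mathbb C$, $s_1=\frac12+\frac{b_1+i\tau}L$, $s_2=\frac12+\frac{b_2}L$, $F_i(s)=\prod_{p\in I_i}(1-X_pp^{-s})^{-1}$. The function $G_i(t)$ is a trigonometric polynomial, hence entire in $t$; the random version of $G_i(t+a/L)$ is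
$$G_i^a=\tfrac12\sum_{p\in I_i}p^{-1/2}\big(X_pp^{-ia/L}+\overline{X_p}p^{ia/L}\big)\ (i\ge1),\quad G_0^a=\tfrac12\sum_{p^\alpha\le X_0}\tfrac{p^{-\alpha/2}}\alpha\big(X_p^\alpha p^{-i\alpha a/L}+\overline{X_p}^\alpha p^{i\alpha a/L}\big).$$
Note $\overline{G_i^a}=G_i^{\bar a}$. Fix $R>0$. For $\xi,\xi'\in[-R,R]$ put
$$z=k(\tfrac12+i\xi),\quad z'=k(\tfrac12-i\xi'),\quad\omega=\xi-\xi',\quad S=z+z'=k(1+i\omega).$$
$T$ is so large that $k(R+2)\le\frac14$, so $|z|,|z'|\le\frac14$ and $|S|\le\frac12$. For $\nu\in\{0,1,2\}$ put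
$$E_i^{(\nu)}=E\big[\Theta_i^{(\nu)}e_{d_i}(zG_i^a)e_{d_i}(z'G_i^{\bar a})\big],\quad\Theta_i^{(0)}=1,\ \Theta_i^{(1)}=F_i(s_1)e_{d_i}(-P_i(s_2)),\ \Theta_i^{(2)}=|\Theta_i^{(1)}|^2,\tag{8}$$
with $P_i(s_2)$ in its random version, and
$$\kappa=|b_1+i\tau-b_2|+2|a|+\max(0,-b_2),\qquad\kappa'=|a|+\max(0,-b_2)$$
($\kappa=2|a|$, $\kappa'=|a|$ if $\nu=0$).

If $a=0$, $\tau=0$ and $b_1=b_2=0$, then apart from truncation and prime powers $F_i(s_1)e^{-P_i(s_2)}$ is $1$, and $E e^{(z+z')G_i}$ is about $e^{S^2\sigma_i^2/2}$. The lemma says that this stays true up to a relative error of the size of the shift measured on the scale of the block.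

**Lemma 7.**

* (A1) For $i\ge1$ and $M_i\ge\kappa$: $E_i^{(\nu)}=e^{S^2\sigma_i^2/2}\big(1+O(\kappa/M_i+e^{-d_i})\big)$ with an absolute implied constant.
* (A2) For $i\ge1$, always $|E_i^{(\nu)}|\le\exp(Ce^{2\kappa'/M_i})$.
* (B) For $\kappa\le N^4$: $E_0^{(\nu)}=e^{S^2\sigma_0^2/2}(1+o(1))$, uniformly in all parameters ($R$ fixed) as $T\to\infty$.

**Proof.** Let $x_l$ (at most four of them) run over the arguments of the truncated exponentials that occur, among $-P_i(s_2)$, $-\overline{P_i(s_2)}$, $zG_i^a$, $z'G_i^{\bar a}$.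

**Step 1: the crude bound (A2).** By (2), $|E_i^{(\nu)}|\le E[|F_i(s_1)|^\nu e^{\sum|x_l|}]$. For $p\in I_i$ we have $\log p\le L/M_i$, so $|x_l|$ is at most the sum of at most two moduli of linear forms in $(X_p)$ or $(\overline{X_p})$ with coefficients $O(e^{\kappa'/M_i}p^{-1/2})$. As $\sum_{p\in I_i}1/p\le2$, Hölder and (7) give $Ee^{q\sum|x_l|}\le\exp(C_qe^{2\kappa'/M_i})$ for each fixed $q$. Also $(1-x)^{-2}=\sum(n+1)x^n$ gives $E|F_i(s_1)|^4=\prod_{p\in I_i}\sum_n(n+1)^2p^{-2n\mathrm{Re}\,s_1}\le C$, as $\mathrm{Re}\,s_1\ge\frac12$. Cauchy–Schwarz gives (A2).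

**Step 2: removing the truncation in (A1).** By (2) and telescoping, $|\prod_le_{d_i}(x_l)-\prod_le^{x_l}|\le4e^{-d_i}e^{3\sum|x_l|}$. Now $\kappa'\le\kappa\le M_i$, so by Step 1's bounds, replacing truncated exponentials by exponentials changes $E_i^{(\nu)}$ by at most $Ce^{-d_i}E[|F_i|^\nu e^{3\sum|x_l|}]\le Ce^{-d_i}$.

**Step 3: one prime at a time.** The resulting expectation is $\prod_{p\in I_i}Ee^{Y_p}$, where for $\nu=2$
$$Y_p=-2\mathrm{Re}\log(1-X_pp^{-s_1})-2\mathrm{Re}\,X_pp^{-s_2}+zg^a+z'g^{\bar a},\quad g^a=\tfrac12p^{-1/2}(X_pp^{-ia/L}+\overline{X_p}p^{ia/L}).$$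
For $\nu=1$ the first two terms are replaced by $-\log(1-X_pp^{-s_1})-X_pp^{-s_2}$, and for $\nu=0$ they are absent. Here $EY_p=0$ and $|Y_p|\le Cp^{-1/2}$. Let $c_p,c_p'$ be the coefficients of $X_p,\overline{X_p}$. We have
$$|p^{-s_1}-p^{-s_2}|\le p^{-1/2}|b_1+i\tau-b_2|\tfrac{\log p}Le^{\max(0,-b_2)/M_i}\le Cp^{-1/2}\kappa/M_i,$$
and $p^{\pm ia/L},p^{\pm i\bar a/L}=1+O(\kappa/M_i)$. So in each of the three cases both $c_p$ and $c_p'$ equal $\frac S{2\sqrt p}+O(p^{-1/2}\kappa/M_i)$. The coefficients of $X_p^{\pm\alpha}$, $\alpha\ge2$, are $O(p^{-\alpha/2})$, and $X_p^\alpha$ pairs only with $X_p^{-\alpha}$, so $\frac12EY_p^2=c_pc_p'+O(p^{-2})$. Hence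
$$Ee^{Y_p}=1+c_pc_p'+O(p^{-3/2})=\exp\Big(\frac{S^2}{4p}+O\Big(\frac\kappa{M_ip}\Big)+O(p^{-3/2})\Big).$$
Multiply over $p\in I_i$: $\sum\frac{S^2}{4p}=\frac{S^2\sigma_i^2}2$, $\sum_{p>X_0}p^{-3/2}\ll X_0^{-1/2}\le e^{-d_i}$ (as $d_i\le N^5+1$ and $\log X_0=L/N^{10}$). Since $|S^2\sigma_i^2/2|\le\frac18$, the additive error of Step 2 is also a relative one. This proves (A1).

**Step 4: removing the truncation in block 0.** Put $\eta=\kappa/M_0\le N^{-6}$. For $p^\alpha\le X_0$ we have $\alpha\log p\le L/M_0$, so $|p^{-\alpha s_2}|\le2p^{-\alpha/2}$ and $|p^{\pm i\alpha a/L}|\le2$. In $P_0(s_2)=\sum_{p^\alpha\le X_0}X_p^\alpha p^{-\alpha s_2}/\alpha$ the terms $\alpha=2$ are at most $\sum_{p\le X_0}\frac1p\le N+C$ in total, those with $\alpha\ge3$ are $O(1)$. So pointwise $|P_0(s_2)|\le|\sum_{p\le X_0}X_pp^{-s_2}|+CN$, and $|G_0^a|$ is similarly bounded by two such linear forms plus $CN$. By (7), $Ee^{q|P_0(s_2)|},Ee^{q|G_0^a|}\le e^{C_qN}$;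 and $E|F_0(s_1)|^4\le\prod_{p\le X_0}\sum_n(n+1)^2p^{-n}\le e^{CN}$. As in Step 2, replacing truncated exponentials by exponentials costs at most $e^{-d_0+CN}\le e^{-N^2/2}$. This is negligible against $|e^{S^2\sigma_0^2/2}|\ge e^{-N}$.

**Step 5: one prime at a time in block 0.** Here $N$ is unbounded, so errors must be summable and small. We now have $\prod_{p\le X_0}Ee^{Y_p}$ with $EY_p=0$, where $Y_p$ contains all powers $X_p^{\pm\alpha}$. (Constants may depend on $R$ from here to the end of the proof.) For $p^\alpha\le X_0$, $|p^{-\alpha s_1}-p^{-\alpha s_2}|\le Cp^{-\alpha/2}\kappa\alpha\log p/L\le C\eta p^{-\alpha/2}$. So the coefficients of $X_p^{\pm\alpha}$ are $O((k+\eta)p^{-\alpha/2}/\alpha)$, and for $\alpha=1$ they equal $\frac S{2\sqrt p}+O(\eta p^{-1/2})$. The terms with $p^\alpha>X_0$ come only from $F_0$ and its conjugate. The moduli of their coefficients sum to at most $\rho_p$, with $\rho_p=C/p$ for $p>\sqrt{X_0}$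 (then $\alpha\ge2$) and $\rho_p=CX_0^{-1/2}$ for $p\le\sqrt{X_0}$ (a geometric series of ratio $\le2^{-1/2}$). Thus $|Y_p|\le y_p:=C(k+\eta)p^{-1/2}+\rho_p\to0$ uniformly in $p$, so $\log Ee^{Y_p}=\frac12EY_p^2+O(y_p^3)$ with $\sum_{p\le X_0}y_p^3\ll(k+\eta)^3+X_0^{-1}=o(1)$. Since $X_p^\alpha$ pairs only with $X_p^{-\alpha}$,
$$\tfrac12EY_p^2=\frac{S^2}{4p}+O\Big(\frac{k\eta+\eta^2}p\Big)+O\Big(\frac{(k+\eta)^2}{p^2}\Big)+O(\rho_p^2).$$
Summing over $p\le X_0$ gives $\frac{S^2\sigma_0^2}2+O(N(k\eta+\eta^2))+O((k+\eta)^2)+O(X_0^{-1/2})=\frac{S^2\sigma_0^2}2+o(1)$. $\square$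

The hypothesis $k\to0$ was used in Step 5: each small prime contributes an error of relative size about $k^2p^{-2}+k^3p^{-3/2}$, and these sum to $o(1)$.

The next lemma prices a bad block.

**Lemma 8.** For $a=0$, $\mathrm{Re}\,s_1\ge\frac12$ and $j\ge1$,
$$E\big[(1+|F_j(s_1)|^2+|e_{d_j}(zG_j)e_{d_j}(z'G_j)|)\,|P_j(\tfrac12)|^{2r_j}\big]\le Ce^{-r_j}B_j^{2r_j},\tag{9}$$
$$E\big[(1+|e_{d_0}(zG_0)e_{d_0}(z'G_0)|)\,|P_0(\tfrac12)|^{2r_0}\big]B_0^{-2r_0}\le e^{-cN^2}.\tag{10}$$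

**Proof.** For $j\ge1$, use Cauchy–Schwarz. The first factor has bounded second moment by Step 1 of Lemma 7. By (7), $E|P_j|^{4r_j}\le(2r_j)!\,2^{2r_j}$, whose square root is at most $(4r_j)^{r_j}\le(B_j^2/3)^{r_j}\le e^{-r_j}B_j^{2r_j}$, as $12r_j\le B_j^2$ and $3>e$. For $j=0$, $|P_0(\frac12)|\le|\sum_{p\le X_0}X_pp^{-1/2}|+2N$ and $\sum_{p\le X_0}\frac1p\le2N$, so
$$E|P_0(\tfrac12)|^{4r_0}\le2^{4r_0}\big((2r_0)!(2N)^{2r_0}+(2N)^{4r_0}\big)\le2\cdot2^{4r_0}(N^3/250)^{2r_0},$$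
since $4r_0N\le N^3/250$ and $4N^2\le N^3/250$. By Cauchy–Schwarz and Step 4 of Lemma 7 the left side of (10) is at most $e^{CN}\big(4N^3/(250B_0^2)\big)^{r_0}=e^{CN}(0.016)^{r_0}\le e^{-cN^2}$. $\square$

## 7. Polynomials that imitate $e^{ku/2}\psi(ku)$, and the law of $G$

**Definition.** Let $\mathcal C$ be the space of functions $\psi(x)=\int\hat\psi(\xi)e^{i\xi x}d\xi$ with $\hat\psi\in C_c^\infty(\mathbb R)$. For $\psi\in\mathcal C$ and $1\le j\le m+1$ put
$$q_\psi^{[j]}(t)=\int\hat\psi(\xi)e^{-k(\frac12+i\xi)y}\prod_{i<j}e_{d_i}\big(k(\tfrac12+i\xi)G_i(t)\big)d\xi,\qquad M^{[j]}(s)=\prod_{i<j}e_{d_i}(-P_i(s)),\tag{11}$$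
and $q_\psi=q_\psi^{[m+1]}$, $M=M^{[m+1]}$.

To see the point, drop the truncation. Then $\prod_{i<j}e^{k(\frac12+i\xi)G_i}=e^{k(\frac12+i\xi)G_{<j}}$ with $G_{<j}=\sum_{i<j}G_i$, and $q_\psi^{[j]}$ becomes exactly $e^{ku_j/2}\psi(ku_j)$ with $u_j=G_{<j}-y$. Its square is $e^{ku_j}|\psi(ku_j)|^2$, the weight of Lemma 5 with $\phi=|\psi|^2$. Likewise $M^{[j]}(\frac12+it)$ becomes $e^{-\sum_{i<j}P_i}$, of modulus $e^{-G_{<j}}$.

The function $q_\psi^{[j]}$ is linear in $\psi$ and entire in $t$. If $\mathrm{supp}\,\hat\psi\subset[-R,R]$, the random version of $|q_\psi^{[j]}(t+a/L)|^2$ ($t$ real) is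
$$\iint\hat\psi(\xi)\overline{\hat\psi(\xi')}e^{-ky(1+i\omega)}\prod_{i<j}e_{d_i}(zG_i^a)e_{d_i}(z'G_i^{\bar a})\,d\xi\,d\xi'.\tag{12}$$

**Notation.** $\mathcal G_{<j}$ is the event (set of $t$) that $|P_i(\frac12+it)|\le B_i$ for all $i<j$, and $\mathcal G=\mathcal G_{<m+1}$. Put $v_j=ku_j$, $u=u_{m+1}=G-y$, $v=ku$. Fix an even $\psi_0\in\mathcal C$ with $\hat\psi_0\ge0$ even, supported in $[-1,1]$, and $\psi_0\ge1$ on $[-1,1]$; this is possible after scaling, since there $\psi_0(x)=\int\hat\psi_0(\xi)\cos(\xi x)d\xi\ge\cos1\int\hat\psi_0$. Put $\psi_n(x)=\psi_0(x-n)$, so $\hat\psi_n(\xi)=e^{-in\xi}\hat\psi_0(\xi)$ and $|\hat\psi_n|=|\hat\psi_0|$. Let $q_n^{[j]}=q_{\psi_n}^{[j]}$, $q_n=q_n^{[m+1]}$ and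
$$Q^{[j]}=\sum_{n\in\mathbb Z}\frac{|q_n^{[j]}|^2}{1+n^2},\qquad Q=Q^{[m+1]}.$$

**Lemma 9.** Let $\delta_W=Ce^{-\sqrt W/2}$ with a suitable $C$. On $\mathcal G_{<j}$, for $T$ large:

* (i) $q_\psi^{[j]}=e^{ku_j/2}(\psi(v_j)+\mathrm{err})$ with $|\mathrm{err}|\le C_\psi\delta_W(1+|v_j|)^{-2}$; for $\psi=\psi_n$, $|\mathrm{err}|\le C\delta_W(1+|v_j-n|)^{-2}$.
* (ii) $\frac12e^{-G_{<j}}\le|M^{[j]}(\frac12+it)|\le2e^{-G_{<j}}$.
* (iii) $e^{ku_j}(1+|v_j|)^{-2}\le CQ^{[j]}$, and $e^{ku_j}\mathbf 1_{|v_j-n|\le1}\le4|q_n^{[j]}|^2$.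

**Proof.** For $|x|\le B_i$, (2) gives $e_{d_i}(x)=e^x(1+\rho_i)$ with $|\rho_i|\le e^{-d_i+4B_i}\le e^{-d_i/2}$. As $M_{m-l}\ge We^l$, $\sum_ie^{-d_i/2}\le\delta_W/4$. With $x=-P_i$ this gives (ii).

For (i), let $\mathrm{supp}\,\hat\psi\subset[-R,R]$ and take $x=k(\frac12+i\xi)G_i$ for complex $\xi$ with $|\xi|\le R+1$; then $|x|\le k(R+2)B_i\le B_i$. So $\mathrm{err}=\int\hat\psi(\xi)\rho(\xi)e^{i\xi v_j}d\xi$, where $1+\rho=\prod_{i<j}e_{d_i}(x)e^{-x}$ is entire in $\xi$ and $\rho=O(\delta_W)$ for $|\xi|\le R+1$. By Cauchy's estimates $\rho,\rho',\rho''=O(\delta_W)$ on $[-R,R]$. Integrating by parts twice, $(1+v_j^2)\mathrm{err}=\int(\hat\psi\rho-(\hat\psi\rho)'')e^{i\xi v_j}d\xi=O_\psi(\delta_W)$. For $\psi_n$ the factor $e^{-in\xi}$ replaces $v_j$ by $v_j-n$.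

For (iii), $\psi_n\ge1$ on $[n-1,n+1]$, so (i) gives $|q_n^{[j]}|\ge\frac12e^{ku_j/2}$ if $|v_j-n|\le1$; this is the second claim. For the first take $n$ an integer nearest to $v_j$. $\square$

The next lemma turns block factors into bounds by $\mathfrak N$. The decay in $\omega$ from block 0 supplies the factor $1/(k\sigma)$ in $\mathfrak N$.

**Lemma 10 (master bound).** Suppose an expectation equals
$$\iint\hat\psi(\xi)\overline{\hat\psi(\xi')}e^{-ky(1+i\omega)}E_0^{(\nu)}\,\Pi(\xi,\xi')\,d\xi\,d\xi'$$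
with $\kappa\le N^4$ in $E_0^{(\nu)}$ and $|\Pi|\le K\exp\big(\frac{k^2}2\sum_{1\le i\le m}\sigma_i^2\big)$. Then its modulus is at most $C_\psi K\mathfrak N$, where $C_\psi$ depends only on $|\hat\psi|$.

**Proof.** As $\mathrm{Re}\,S^2=k^2(1-\omega^2)$, Lemma 7(B) bounds the integrand by $2K|\hat\psi(\xi)\hat\psi(\xi')|e^{-ky+k^2\sigma^2/2}e^{-k^2\sigma_0^2\omega^2/2}$. Its integral is $O_\psi(Ke^{-ky+k^2\sigma^2/2}/(k\sigma_0))$, and $\sigma_0\sim\sigma$. $\square$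

By independence of the blocks, the moments below have this form, with $\Pi$ the product of the factors of the blocks $i\ge1$ and of larger primes. By (A1), $|E_i^{(\nu)}|\le e^{k^2\sigma_i^2/2}(1+O(\kappa/M_i+e^{-d_i}))$ if $M_i\ge\kappa$. Blocks that are not used only help, as $e^{k^2\sigma_i^2/2}\ge1$. For instance, with $\nu=0$, $\kappa=0$ and (5),
$$E_\mu|q_n^{[j]}|^2=E|q_n^{[j]}|^2\le C\mathfrak N\ \text{ uniformly in }n,j,\qquad E_\mu Q^{[j]}\le C\mathfrak N.\tag{13}$$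

**Proposition 11.** $\mu(G>y,\ \mathcal G)\sim\mathfrak N(y)$. The same holds with $y$ replaced by $y\pm A$.

**Proof.** Fix $\psi\in\mathcal C$, $\psi\ne0$.

**Step 1: the mean of $|q_\psi|^2$.** By (5) and Lemma 7 ($\nu=0$, $a=0$, $\kappa=0$), $\prod_iE_i^{(0)}=e^{S^2\sigma^2/2}(1+o(1))$ uniformly. Since $k\sigma^2=y$ and $S^2=k^2(1+2i\omega-\omega^2)$, $e^{-ky(1+i\omega)+S^2\sigma^2/2}=e^{-y^2/2\sigma^2}e^{-k^2\sigma^2\omega^2/2}$. So
$$E_\mu|q_\psi|^2=e^{-y^2/2\sigma^2}\Big[\iint\hat\psi(\xi)\overline{\hat\psi(\xi')}e^{-k^2\sigma^2\omega^2/2}d\xi\,d\xi'+o\Big(\frac1{k\sigma}\Big)\Big].$$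
As $k\sigma\to\infty$, the double integral is $\sim\frac{\sqrt{2\pi}}{k\sigma}\int|\hat\psi|^2$, so $E_\mu|q_\psi|^2=(1+o(1))\mathfrak N\cdot2\pi\int|\hat\psi|^2=(1+o(1))\mathfrak N\int|\psi|^2$ by Plancherel.

**Step 2: bad blocks carry negligible weight.** Each $t\notin\mathcal G$ has $|P_j|>B_j$ for some $j$, so
$$E_\mu[|q_\psi|^2\mathbf 1_{\mathcal G^c}]\le\sum_{j=0}^mE\big[|q_\psi|^2|P_j(\tfrac12)|^{2r_j}\big]B_j^{-2r_j}\le C_\psi\mathfrak N\sum_{j\ge1}e^{-r_j}+e^{-cN^2+CN}=o(\mathfrak N).$$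
For $j\ge1$ this is (9) and Lemma 10 with $K=Ce^{-r_j}$. For $j=0$ it is (10), the blocks $i\ge1$ contributing at most $e^{CN}$. Finally $r_j\ge\frac1{12}M_j^{1/4}-1$ and $M_j\ge We^{m-j}$, so the sum tends to $0$.

**Step 3: from polynomials to exponentials.** By Lemma 9, on $\mathcal G$ we have $\big||q_\psi|^2-e^{ku}|\psi(v)|^2\big|\le C_\psi\delta_We^{ku}(1+|v|)^{-2}\le C_\psi\delta_WQ$, whose $\mu$-mean is $o(\mathfrak N)$ by (13). Define a measure on $\mathbb R$ by $\Lambda_T(\phi)=\mathfrak N^{-1}E_\mu[\mathbf 1_{\mathcal G}e^{ku}\phi(v)]$. Then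
$$\Lambda_T(|\psi|^2)\to\int|\psi|^2dx\ \ (\psi\in\mathcal C),\qquad\Lambda_T([n-1,n+1])\le C\ \ (n\in\mathbb Z),$$
the second by Lemma 9(iii) and (13).

**Step 4: $\Lambda_T$ tends to Lebesgue measure.** By polarization $\Lambda_T(\psi\overline\phi)\to\int\psi\overline\phi$ for $\psi,\phi\in\mathcal C$. Take $\psi=e^{i\theta x}\psi_n\in\mathcal C$ and $\phi=\psi_n$. The Fourier transforms of the finite measures $|\psi_n|^2d\Lambda_T$ converge pointwise to that of $|\psi_n|^2dx$, so by Lévy's theorem these measures converge weakly. If $f$ is continuous with support in $[n-1,n+1]$, then $f/|\psi_n|^2$ (zero off the support of $f$) is bounded and continuous, so $\Lambda_T(f)\to\int f$. By a partition of unity, $\Lambda_T$ tends to Lebesgue measure vaguely.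

**Step 5: the tail.** Approximate the indicator of $(0,K]$ from above and below by continuous functions, and for $v>K$ use the uniform local bound: $\int_{v>K}e^{-v}d\Lambda_T\le Ce^{-K}$. Letting $T\to\infty$ and then $K\to\infty$, $\int_{v>0}e^{-v}d\Lambda_T\to\int_0^\infty e^{-x}dx=1$. As $\mathbf 1_{u>0}=e^{ku}e^{-v}\mathbf 1_{v>0}$, this says $\mu(G>y,\mathcal G)\sim\mathfrak N$. The last claim holds by the remark at the end of Section 4. $\square$

So the prime sum $G$ has the Gaussian tail. The rest of the proof compares $\log|\zeta|$ with $G$ up to $A$, weighted by $|q_n|^2$. For this we put $f(s)=\zeta(s)M(s)$. On $\mathcal G$ and on the critical line, $|f|$ equals $|\zeta|e^{-G}$ up to a factor $2$.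

## 8. Twisted second moments of $\zeta$

### 8.1 A smooth approximate functional equation

We need $\zeta$ as a sum of two Dirichlet polynomials of length at most $T^{0.53}$ with smooth weights, so that after a Fourier inversion of the weights they become averages of the random Euler product. Let $\theta=\frac1{100}$, $a_n=c_0/n^2$ with $\sum a_n=\theta$, and let $\beta_0$ be the density of $\sum U_n$, with $U_n$ independent and uniform on $[-a_n,a_n]$. It is supported in $[-\theta,\theta]$. We have $|\sinh w/w|\le e^{|\mathrm{Re}\,w|}\min(1,1/|w|)$, and $\gg\sqrt{|Z|}$ of the $n$ satisfy $a_n|Z|\ge e$ when $|Z|$ is large. Hence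
$$\Big|\int\beta_0(x)e^{Zx}dx\Big|=\prod_n\Big|\frac{\sinh a_nZ}{a_nZ}\Big|\le Ce^{\theta|\mathrm{Re}\,Z|}e^{-c\sqrt{|\mathrm{Im}\,Z|}}.\tag{14}$$
Let $\beta(x)=\beta_0(x-\frac12)$, supported in $[0.49,0.51]$, and
$$h_1(x)=\int_{-\infty}^x(\beta(\alpha+1)-\beta(\alpha))d\alpha,\quad h_2(x)=\int_{-\infty}^x(\beta(\alpha+1)-\beta(\alpha-2\theta))d\alpha,\quad h_3(x)=\int_{-\infty}^x(\beta(\alpha)-\beta(\alpha-1))d\alpha.$$
These are smooth and compactly supported. They are plateaus: $h_1=1$ on $[-0.49,0.49]$ and $h_1(x)=0$ for $x\ge0.51$; $h_2=1$ on $[-0.49,0.51]$ and $h_2(x)=0$ for $x\ge0.53$; $h_3=1$ on $[0.51,1.49]$ and $h_3(x)=0$ for $x\le0.49$. For $h\in\{h_1,h_2,h_3\}$ and $\lambda\in\mathbb R$ write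
$$h(x)e^{\lambda x}=\int\hat h_\lambda(\tau)e^{-i\tau x}d\tau,\qquad\hat h_\lambda(\tau)=\frac1{2\pi}\int h(x)e^{Zx}dx,\quad Z=\lambda+i\tau.$$
There is an absolute constant $c_1>0$ with
$$|\hat h_\lambda(\tau)|\le Ce^{2|\lambda|}e^{-c_1\sqrt{|\tau|}};\qquad|\hat h_\lambda(\tau)|\le Ce^{0.53\lambda}e^{-c_1\sqrt{|\tau|}}\ \ (\lambda\ge1,\ h\in\{h_1,h_2\}).\tag{15}$$
If $|Z|<1$ this is trivial. If $|Z|\ge1$, use $\int he^{Zx}dx=-Z^{-1}\int h'e^{Zx}dx$ and (14): the bumps of $h'$ are translates of $\pm\beta_0$ centered at $\pm\frac12$ for $h_1$, at $-\frac12$ and $0.52$ for $h_2$, at $\frac12$ and $\frac32$ for $h_3$, and a bump centered at $x_0$ contributes at most $Ce^{x_0\lambda+\theta|\lambda|}e^{-c\sqrt{|\tau|}}$.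

**Lemma 12.** For $t\in[T-1,2T+1]$, $s=\frac12+\frac bL+it$, $b$ real, $|b|\le N$, we have $|\chi(s)|\le Ce^{-b}$ and
$$\zeta(s)=D(t)+\chi(s)\tilde D(t)+O(T^{-1/5}),\tag{16}$$
$$D=\sum_nn^{-s}h_1\Big(\frac{\log n}L\Big),\qquad\tilde D=\sum_nn^{s-1}h_3\Big(\frac{\log(t/2\pi n)}L\Big)h_2\Big(\frac{\log n}L\Big).$$

**Proof.** Take the Hardy–Littlewood formula with $x=T^\alpha$, multiply by $\beta(\alpha)$ and integrate over $\alpha$. Since $\alpha\in[0.49,0.51]$ and $|\mathrm{Re}\,s-\frac12|\le N/L$, the error is $O(T^{-1/5})$. The weight of $n^{-s}$ is $\int_{\log n/L}^\infty\beta=h_1(\log n/L)$, as $h_1(x)=\int_x^\infty\beta$ for $x\ge0$. The weight of $n^{s-1}$ is $\int_{-\infty}^{a'}\beta$ with $a'=\log(t/2\pi n)/L\le1.01$, and this is $h_3(a')$. Where it is nonzero, $a'>0.49$, so $n\le T^{0.51}$ and the inserted factor $h_2(\log n/L)$ is $1$. Finally $|\chi(s)|\le C(t/2\pi)^{-b/L}\le Ce^{-b}$, since $\log(t/2\pi)=L+O(1)$ and $|b|\le N$.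 $\square$

### 8.2 Passing to a random Euler product

For $\mathrm{Re}\,s>\frac12$ let $F(s)=\sum_nX_nn^{-s}$. The series converges in $L^2$, because the $X_n$ are orthonormal, and $F(s)$ is the $L^2$-limit of $\prod_{p\le x}(1-X_pp^{-s})^{-1}$. For any $X\ge2$, $F(s)=\prod_{p\le X}(1-X_pp^{-s})^{-1}\cdot F_{>X}(s)$ with $F_{>X}$ independent of $(X_p)_{p\le X}$, $EF_{>X}=1$ and $E|F_{>X}|^2=\prod_{p>X}(1-p^{-2\mathrm{Re}\,s})^{-1}$. Put $F_\tau=F(\frac12+\frac{1+i\tau}L)$ and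
$$\mathcal N_\tau(g)=(E|F_\tau g(X)|^2)^{1/2},\quad\mathcal N^*(g)=\sup_{\tau\in\mathbb R}e^{-\frac{c_1}2\sqrt{|\tau|}}\mathcal N_\tau(g),\quad\|h\|=\Big(\frac1T\int_{T-1}^{2T+1}|h|^2dt\Big)^{1/2}.$$

**Lemma 13.** Let $g$ be a finite sum with frequencies $a/b$, $a,b\le T^{1/10}$. For $|b|\le N$ in (16),
$$\|Dg\|\le Ce^{3|b|}\mathcal N^*(g),\quad\|\chi\tilde Dg\|\le Ce^{3|b|}\mathcal N^*(g),\quad\|\chi\tilde Dg\|\le Ce^{-0.47b}\mathcal N^*(g)\ \text{ if }b\ge1.$$

**Proof.** With $x=\log n/L$, the random version of $D$ is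
$$D(X)=\sum_nX_nn^{-1/2}e^{-x}\big[h_1(x)e^{(1-b)x}\big]=\int\hat h_{1,1-b}(\tau)F_\tau d\tau,$$
where $\hat h_{1,\lambda}$ is $\hat h_\lambda$ for $h=h_1$. This is a Bochner integral in $L^2$, since $\tau\mapsto F_\tau$ is continuous and bounded in $L^2$; the identity follows by comparing coefficients of the $X_n$. As $g(X)$ is bounded, (6), (5) and Minkowski give $\|Dg\|\le2\int|\hat h_{1,1-b}(\tau)|\mathcal N_\tau(g)d\tau$. Now use (15) and $e^{2|1-b|}\le Ce^{3|b|}$.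

In $\tilde D$ the weight $h_3$ depends on $t$; Fourier inversion separates it:
$$\tilde D(t)=\int\hat h_{3,0}(\tau_1)(t/2\pi)^{-i\tau_1/L}D_{\tau_1}(t)d\tau_1,\qquad D_{\tau_1}(t)=\sum_nn^{-1/2+it+(b+i\tau_1)/L}h_2(x).$$
The random version of $\overline{D_{\tau_1}}$ is
$$\sum_nX_nn^{-1/2}e^{-x}e^{-i\tau_1x}\big[e^{(1+b)x}h_2(x)\big]=\int\hat h_{2,1+b}(\tau_2)F_{\tau_1+\tau_2}d\tau_2.$$
Since $(t/2\pi)^{-i\tau_1/L}$ is unimodular and $|D_{\tau_1}g|=|\overline{D_{\tau_1}}g|$, Minkowski (twice), (6), (5) and $|\chi|\le Ce^{-b}$ give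
$$\|\chi\tilde Dg\|\le Ce^{-b}\iint|\hat h_{3,0}(\tau_1)\hat h_{2,1+b}(\tau_2)|\,\mathcal N_{\tau_1+\tau_2}(g)\,d\tau_1d\tau_2.$$
Use (15) and $\sqrt{|\tau_1|}+\sqrt{|\tau_2|}\ge\sqrt{|\tau_1+\tau_2|}$. The $b$-dependence is $e^{-b}e^{2|1+b|}\le Ce^{3|b|}$ in general, and $e^{-b}e^{0.53(1+b)}\le Ce^{-0.47b}$ if $b\ge1$. $\square$

### 8.3 The random second moments

Let $\sigma_*=\frac12+\frac{W^2}L$, and let $q_n^a$ denote $t\mapsto q_n(t+a/L)$ and its random version. Part (d) below explains the choice of $\sigma_*$: slightly to the right of the critical line, and in the mean with weight $|q_n|^2$, the mollified Euler product is close to $1$.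

**Lemma 14.** Uniformly in $n\in\mathbb Z$:

* (a) for $1\le j\le m$, $|\tau|\le N^3$: $E|F_\tau M^{[j]}(\tfrac12)q_n^{[j]}P_j(\tfrac12)^{r_j}|^2B_j^{-2r_j}\le C(1+|\tau|)^CM_je^{-r_j}\mathfrak N$;
* (b) for $b\in\mathbb R$, $a\in\mathbb C$, $|a|,|b|\le10W^2$, $|\tau|\le N^3$: $E|F_\tau M(\tfrac12+\tfrac bL)q_n^a|^2\le H(W)(1+|\tau|)^{H(W)}\mathfrak N$ and $E|q_n^a|^2\le H(W)\mathfrak N$;
* (c) for $|\tau|\le N^3$: $E|F_\tau M(\sigma_*)q_n|^2\le CW^C(1+|\tau|)^C\mathfrak N$;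
* (d) $E|(F(\sigma_*+\frac{i\tau}L)M(\sigma_*)-1)q_n|^2$ is $\le o(1)\mathfrak N$ uniformly for $|\tau|\le\sqrt W$, and $\le C(1+|\tau|)^C\mathfrak N$ for $\sqrt W<|\tau|\le N^3$;
* (e) for all real $\tau$, the second moments in (a)–(d) are $\le e^{CN}$; and the polynomials $g$ multiplying $F$ there (with $B_j^{-r_j}$ included in (a)) satisfy $E|g|^2\le e^{CN}$.

**Proof.** All moments in (a)–(d) are of the form in Lemma 10, or sums of three such, by (12) and independence.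

**Step 1: three facts for all parts.** First, $\kappa\le N^4$ in block 0 throughout. Second, when $b_1=1$, primes $>X_j$ give the factor $\prod_{p>X_j}(1-p^{-1-2/L})^{-1}\le CM_j$, because $\sum_{X_j<p\le T}\frac1p=\log M_j+O(1)$ and $\sum_{p>T}p^{-1-2/L}=O(1)$; the same with $m$ for $j$. Third, the blocks $i\ge1$ with $M_i\ge\kappa$ together contribute at most $C\prod e^{k^2\sigma_i^2/2}$, since $\sum_{M_i\ge\kappa}\kappa/M_i$ is dominated by a geometric series with terms at most $1$ and $\sum e^{-d_i}\le C$. As $M_i\ge We^{m-i}$, at most $1+\log\max(\kappa,1)$ blocks have $M_i<\kappa$; for these we use (A2).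

**Step 2: (a), one bad block.** Here $b_2=a=0$, $\kappa\le1+|\tau|$, $\kappa'=0$. The blocks $i<j$ with $M_i<\kappa$ give at most $C^{1+\log(1+|\tau|)}\le C(1+|\tau|)^C$. Block $j$ enters only through $E|F_j|^2|P_j|^{2r_j}B_j^{-2r_j}\le Ce^{-r_j}$, by (9). Primes $>X_j$ give $CM_j$. Apply Lemma 10 with $K=C(1+|\tau|)^CM_je^{-r_j}$.

**Step 3: (b), shifted arguments.** Here $b_2=b$, $\kappa\le50W^2+|\tau|$ and $\kappa'/M_i\le20W$. The blocks with $M_i<\kappa$ give at most $\exp\big(Ce^{40W}(1+\log(50W^2+|\tau|))\big)\le H(W)(1+|\tau|)^{H(W)}$, and primes $>X_m$ give $CM_m\le CW$. Apply Lemma 10. For the second bound take $\nu=0$, $\kappa=2|a|$, $\kappa'=|a|$ and argue in the same way.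

**Step 4: (c).** Here $b_2=W^2$, $a=0$, $\kappa'=0$, $\kappa\le W^2+|\tau|$. As in Step 2, the blocks with $M_i<\kappa$ give at most $C^{1+\log(W^2+|\tau|)}\le CW^C(1+|\tau|)^C$, and primes $>X_m$ give $CM_m\le CW$.

**Step 5: (d), cancellation to the right of the line.** Expanding the square, the moment is $\mathcal T_2-2\mathrm{Re}\,\mathcal T_1+\mathcal T_0$, where $\mathcal T_\nu$ has block factors $E_i^{(\nu)}$ with $b_1=b_2=W^2$, $a=0$, $\kappa=|\tau|$, $\kappa'=0$ (for $\nu=0$ there is no shift at all). Primes $>X_m$ contribute $1$ for $\nu=0,1$. For $\nu=2$ they contribute $\prod_{p>X_m}(1-p^{-2\sigma_*})^{-1}=1+O(e^{-W/2})$: for $p\in(X_m^l,X_m^{l+1}]$ we have $p^{-2W^2/L}\le e^{-2W^2l/M_m}\le e^{-2Wl/e}$ and $\sum_{X_m^l<p\le X_m^{l+1}}\frac1p\le C$; sum over $l\ge1$.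

Let $|\tau|\le\sqrt W$. Then all $M_i\ge\kappa$, and by Lemma 7, in each of the three cases, $\prod_{i\ge0}E_i^{(\nu)}=e^{S^2\sigma^2/2}(1+o(1))$ uniformly, because $\sum_{i\ge1}\kappa/M_i\le CW^{-1/2}$ and $\sum e^{-d_i}\to0$. Estimating the errors as in Lemma 10, $\mathcal T_\nu=\mathcal I+o(\mathfrak N)$ with the same
$$\mathcal I=e^{-y^2/2\sigma^2}\iint\hat\psi_n(\xi)\overline{\hat\psi_n(\xi')}e^{-k^2\sigma^2\omega^2/2}d\xi\,d\xi',$$
which is real (interchange $\xi,\xi'$). So $\mathcal T_2-2\mathrm{Re}\,\mathcal T_1+\mathcal T_0=o(\mathfrak N)$. For $|\tau|>\sqrt W$ bound the moment by $2\mathcal T_2+2\mathcal T_0$ and argue as in Step 2.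

**Step 6: (e), crude bounds for all $\tau$.** For $\mathrm{Re}\,s\ge\frac12+\frac1L$ we have, with $d(n)$ the number of divisors, $E|F(s)|^4=\sum d(n)^2n^{-2\mathrm{Re}\,s}\le\zeta(1+2/L)^4\le e^{5N}$. By (2) and $|z|\le1$, $|g|\le C\prod_ie^{|P_i(s_2)|+|G_i^a|}$, times $|P_j/B_j|^{r_j}$ in case (a). We bound $E|g|^4$ blockwise. Block 0 gives $e^{CN}$, as in Step 4 of Lemma 7. By (7), block $i\ge1$ gives $\exp(Ce^{2\kappa'/M_i})$ with $\kappa'\le20W^2$. Those with $M_i\ge W^2$ give at most $C^{10\log N}\le e^N$ in total, and the at most $1+\log W$ others give at most $\exp(C(1+\log W)e^{40W})\le H(W)\le\log N$. In case (a), block $j$ occurs in $g$ only through $P_j^{r_j}$, and $E|P_j|^{4r_j}B_j^{-4r_j}\le(2r_j)!\,2^{2r_j}B_j^{-4r_j}\le1$. Cauchy–Schwarz finishes the proof, with $|(FM-1)q_n|^2\le2|FMq_n|^2+2|q_n|^2$ in (d). $\square$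

### 8.4 The corresponding moments of $\zeta$

**Lemma 15.** Uniformly in $n$, for $T$ large,
$$\tfrac1T\!\int_T^{2T}\!\big(1+|\zeta M^{[j]}(\tfrac12+it)|^2\big)|q_n^{[j]}|^2\frac{|P_j(\frac12+it)|^{2r_j}}{B_j^{2r_j}}dt\le CM_je^{-r_j}\mathfrak N+e^{-2N}\quad(1\le j\le m),\tag{17}$$
$$\tfrac1T\!\int_{T-1}^{2T+1}\!\big(1+|f(\tfrac12+\tfrac bL+it)|^2\big)|q_n(t+\tfrac aL)|^2dt\le H(W)\mathfrak N\quad(b\in\mathbb R,\ a\in\mathbb C,\ |a|,|b|\le10W^2),\tag{18}$$
$$\tfrac1T\int_T^{2T}|f(\sigma_*+it)-1|^2|q_n(t)|^2dt=o(\mathfrak N).\tag{19}$$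

**Proof.** **Step 1: the general bound.** By (16) and Lemma 13, for $g$ as in Lemma 14(e), $\|\zeta g\|\le Ce^{3|b|}\mathcal N^*(g)+CT^{-1/5}\|g\|$. By (6), (5) and Lemma 14(e), $T^{-1/5}\|g\|\le T^{-1/5}e^{CN}\le e^{-3N}$. In $\mathcal N^*(g)$ the range $|\tau|>N^3$ contributes at most $e^{-\frac{c_1}2N^{3/2}+CN}\le e^{-N^{5/4}}$, by Lemma 14(e). For $|\tau|\le N^3$ use the other parts of Lemma 14, noting that $\sup_\tau e^{-c_1\sqrt{|\tau|}}(1+|\tau|)^K$ is a function of $K$ alone.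

**Step 2: (17).** Take $b=0$, $g=M^{[j]}q_n^{[j]}P_j^{r_j}B_j^{-r_j}$ and Lemma 14(a). The term with "1" is at most $CE[|q_n^{[j]}|^2|P_j|^{2r_j}]B_j^{-2r_j}\le Ce^{-r_j}\mathfrak N$ by (9) and Lemma 10.

**Step 3: (18).** Take $g(t)=M(\frac12+\frac bL+it)\,q_n(t+\frac aL)$ and Lemma 14(b), with $e^{3|b|}\le e^{30W^2}$, again a function of $W$ alone. The term with "1" is covered by the second bound in (b). Errors $e^{-2N}$ are absorbed, since $\mathfrak N\ge e^{-N}$.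

**Step 4: (19).** Here $b=W^2$ and $f-1=(DM-1)+\chi\tilde DM+O(T^{-1/5}|M|)$. Since $h_1(x)=\int\hat h_{1,0}(\tau)e^{-i\tau x}d\tau$ and $\int\hat h_{1,0}(\tau)d\tau=h_1(0)=1$, the random version of $DM-1$ is
$$\int\hat h_{1,0}(\tau)\big(F(\sigma_*+\tfrac{i\tau}L)M(\sigma_*)-1\big)d\tau.$$
By (6), (5), Minkowski, (15) and Lemma 14(d),(e),
$$\|(DM-1)q_n\|\le\Big(o(1)+C\int_{|\tau|>\sqrt W}e^{-c_1\sqrt{|\tau|}}(1+|\tau|)^Cd\tau\Big)\mathfrak N^{1/2}+e^{-N}=o(\mathfrak N^{1/2}),$$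
as $\mathfrak N\ge e^{-N}$. By Lemma 13 ($b=W^2\ge1$) and Lemma 14(c),(e), $\|\chi\tilde DMq_n\|\le Ce^{-0.47W^2}W^C\mathfrak N^{1/2}+e^{-N}=o(\mathfrak N^{1/2})$. Finally $T^{-1/5}\|Mq_n\|\le e^{-3N}$. $\square$

## 9. The upper bound: a large $\zeta$ with $G$ too small is rare

**Proposition 16.** $\frac1T\mathrm{meas}\,\mathcal S(T,y)\le(1+o(1))\mathfrak N(y)$.

**Proof.** Let $t\in[T,2T]$ with $|\zeta(\frac12+it)|>e^y$. One of the following cases holds. In each but the last we bound $1$ by a weight whose mean we know.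

**Case 1: $|P_0|>B_0$.** By (10), (5), (6) the measure is at most $Te^{-cN^2}=o(T\mathfrak N)$.

**Case 2: $\mathcal G_{<j}$ holds and $|P_j|>B_j$ for some $1\le j\le m$.** If $u_j\ge0$, then $1=e^{ku_j}e^{-|v_j|}$. If $u_j<0$, then by Lemma 9(ii) $|\zeta M^{[j]}|\ge\frac12e^{y-G_{<j}}=\frac12e^{-u_j}$, and as $k\le1$,
$$1\le4|\zeta M^{[j]}|^2e^{2u_j}\le4|\zeta M^{[j]}|^2e^{ku_j}e^{-|v_j|}.$$
In both cases Lemma 9(iii) gives $1\le C(1+|\zeta M^{[j]}|^2)Q^{[j]}(|P_j|/B_j)^{2r_j}$. By (17), summed over $n$ with weights $(1+n^2)^{-1}$ and over $j$, all these $t$ have total measure at most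
$$T\Big(C\sum_jM_je^{-r_j}\mathfrak N+Cme^{-2N}\Big)=o(T\mathfrak N),$$
because $r_j\ge M_j^{1/4}/12-1$, $M_j\ge We^{m-j}$, $W\to\infty$, $m\le10\log N$ and $\mathfrak N\ge e^{-N}$.

**Case 3: $\mathcal G$ and $G\le y-A$.** As before $1\le4|f(\frac12+it)|^2e^{2u}$. Since $u\le-A$ and $k\le\frac12$, $2u=\frac u2+\frac u2+u\le-\frac A2+ku-|u|$, so $e^{2u}\le e^{-A/2}e^{ku}e^{-|v|}$. Hence $1\le Ce^{-A/2}|f(\frac12+it)|^2Q$, and by (18) with $a=b=0$ the measure is at most $TH(W)e^{-A/2}\mathfrak N=o(T\mathfrak N)$.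

**Case 4: $\mathcal G$ and $G>y-A$.** By Proposition 11, (4) and (6) the measure is $\sim T\mathfrak N(y-A)\sim T\mathfrak N(y)$. $\square$

## 10. The lower bound: $\zeta M$ is rarely tiny where $G$ is large

For the lower bound we must exclude that $G>y+A$ while $|\zeta|\le e^y$, that is, that $|f|$ is tiny. A second moment of $f$ on the line cannot do this. We use that $f$ is close to $1$ at distance $W^2/L$ to the right, by (19), and that an analytic function which is not small at the center of a disc and not large on its boundary cannot be tiny on much of a segment.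

**Lemma 17.** Let $f$ be analytic in a neighborhood of $|s-c|\le\varrho$, $|f(c)|\ge\frac12$, and let $J'$ be a segment of length $\le\varrho$ in $|s-c|\le\frac23\varrho$. Then $\int_{J'}\log^-|f|\,|ds|\le C\varrho\,(1+\sup_{|s-c|=\varrho}|f|)$.

Zeros on the segment are allowed. For instance, $f(s)=s-\frac12$, $c=0$, $\varrho=1$, $J'=[0,\frac23]$ gives $\int_{J'}\log^-|f|=\frac12(1+\log2)+\frac16(1+\log6)$.

**Proof.** Let $m^\pm$ be the means of $\log^\pm|f|$ over the circle, and let $\rho$ run over the zeros in the open disc, with multiplicity. Jensen's formula gives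
$$m^-+\sum_\rho\log\frac\varrho{|\rho-c|}=m^+-\log|f(c)|\le m^++\log2.$$
For $|s-c|\le\frac23\varrho$ the normalized Poisson kernel is at most $\frac{1+2/3}{1-2/3}=5$, so Poisson–Jensen gives $\log^-|f(s)|\le5m^-+\sum_\rho g(s,\rho)$, with $g$ the Green function of the disc. Since $m^+\le\sup_{|s-c|=\varrho}|f|$, it suffices to show $\int_{J'}g(s,\rho)|ds|\le C\varrho\log\frac\varrho{|\rho-c|}$ for each zero. Normalize $c=0$, $\varrho=1$, so $g(s,\rho)=\log\big|\frac{1-\bar\rho s}{s-\rho}\big|$. If $|\rho|\ge\frac56$, then $|s-\rho|\ge\frac16$ and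
$$g=\tfrac12\log\Big(1+\frac{(1-|s|^2)(1-|\rho|^2)}{|s-\rho|^2}\Big)\le18(1-|\rho|^2)\le36\log\tfrac1{|\rho|}.$$
If $|\rho|<\frac56$, then $\log\frac1{|\rho|}\ge\log\frac65$, and $g\le\log\frac2{|s-\rho|}$. Replacing $|s-\rho|$ by the distance along the line to the projection of $\rho$, and then centering the segment there, only increases the integral, so $\int_{J'}g\le\int_{-1/2}^{1/2}\log\frac2{|x|}dx=1+2\log2\le3$. $\square$

**Proposition 18.** $\frac1T\mathrm{meas}\,\mathcal S(T,y)\ge(1-o(1))\mathfrak N(y)$.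

**Proof.** **Step 1: reduction to an exceptional set.** If $\mathcal G$ holds, $G>y+A$ and $|f(\frac12+it)|\ge2e^{-A}$, then by Lemma 9(ii) $|\zeta|=|f|/|M|\ge\frac12|f|e^G\ge e^{G-A}>e^y$. By Proposition 11, (4) and (6), the set where $\mathcal G$ and $G>y+A$ hold has measure $\sim T\mathfrak N(y)$. So it suffices to show $\mathrm{meas}(\mathcal E)=o(T\mathfrak N)$ for
$$\mathcal E=\{t\in[T,2T]:\ \mathcal G,\ G>y,\ |f(\tfrac12+it)|<2e^{-A}\}.$$
On $\mathcal E$ we have $u>0$, so $1=e^{ku}e^{-v}\le CQ(t)$ by Lemma 9(iii).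

**Step 2: points where $f$ is small to the right.** This step makes the center value in Lemma 17 available. Let $\mathcal E_1=\{t\in\mathcal E:|f(\sigma_*+it)|<\frac12\}$. There $1\le4|f(\sigma_*+it)-1|^2$, so by (19), summed over $n$, $\mathrm{meas}(\mathcal E_1)\le C\int_T^{2T}Q\cdot4|f(\sigma_*+it)-1|^2dt=o(T\mathfrak N)$. Let $\mathcal E_2=\mathcal E\setminus\mathcal E_1$.

**Step 3: a bound on short intervals.** Split $[T,2T]$ into equal intervals $J$ of length $|J|\in[\frac1{2L},\frac1L]$, and let $t_J$ be the left endpoint of $J$. Suppose $t^*\in\mathcal E_2\cap J$. Apply Lemma 17 to $f=\zeta M$ with $c=\sigma_*+it^*$, where $|f(c)|\ge\frac12$, with $\varrho=2W^2/L$ and the segment $\frac12+iJ$. Its points are at distance $\le\sqrt{W^4+1}/L\le\frac23\varrho$ from $c$. The circle $|s-c|=\varrho$ lies in $D_J=\{|s-\frac12-it_J|\le4W^2/L\}$. On $\mathcal E_2$ we have $\log^-|f(\frac12+it)|\ge A-1$; and $1\le CQ(t^*)\le C\sup_JQ$.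 So
$$\mathrm{meas}(\mathcal E_2\cap J)\le C\sup_JQ\cdot\frac1{A-1}\cdot\frac{W^2}L\Big(1+\sup_{D_J}|f|\Big),$$
which is trivial if $\mathcal E_2\cap J=\emptyset$.

**Step 4: from suprema to integrals.** The bounds (18) concern integrals in $t$, so we remove the suprema. The functions $|q_n(z)|^2$ and $|f(s)|$ are subharmonic. Comparing values with area means over discs of radius $1/L$, for every $t\in J$,
$$\sup_J|q_n|^2\le L^2\!\!\int_{|\eta|\le3/L}\!|q_n(t+\eta)|^2dA(\eta),\qquad\sup_{D_J}|f|\le L^2\!\!\int_{|\eta'|\le6W^2/L}|f(\tfrac12+it+\eta')|dA(\eta').$$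
Use $1\le L^2\int_{|\eta'|\le6W^2/L}dA$ and $|f|\le1+|f|^2$, average over $t\in J$ (a factor $|J|^{-1}\le2L$), and sum over $J$. The two areas contribute $CW^4L^{-4}$, so all powers of $L$ cancel and
$$\mathrm{meas}(\mathcal E_2)\le\frac{CW^6}A\sum_n\frac1{1+n^2}\ \sup_{|\eta|\le3/L,\,|\eta'|\le6W^2/L}\int_T^{2T}|q_n(t+\eta)|^2\big(2+|f(\tfrac12+it+\eta')|^2\big)dt.$$

**Step 5: applying the twisted moment.** Substitute $t\mapsto t-\mathrm{Im}\,\eta'$. The integral is bounded by (18) with $b=L\,\mathrm{Re}\,\eta'$ and $a=L(\eta-\mathrm{Im}\,\eta')$; here $|b|\le6W^2$ and $|a|\le3+6W^2\le10W^2$, and the range of integration stays in $[T-1,2T+1]$. Complex shifts $a$ were admitted in Sections 6 and 8 for this purpose. Hence $\mathrm{meas}(\mathcal E_2)\le\frac{H(W)}AT\mathfrak N=o(T\mathfrak N)$. $\square$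

**Proof of Proposition 4, and of Theorems 2 and 3(a).** Propositions 16 and 18 with (4) give $\frac1T\mathrm{meas}\,\mathcal S(T,V\sqrt{N/2})\sim\mathfrak N(y)\sim\Psi(V)$, which is Proposition 4. By the reduction in Section 1, Theorem 2 and Theorem 3(a) follow. $\blacksquare$

## 11. Small moments, and failure near $V=2\sqrt2\sqrt N$

Put $\varsigma=\sqrt{N/2}$, let $\Pr$ be normalized Lebesgue measure on $[T,2T]$ (or the law of $Z$, when $Z$ occurs), $\mathcal L=\log|\zeta(\frac12+it)|$, and let $Z$ be a standard normal variable. For $\ell>0$ we have $|\zeta|^\ell=\int_{-\infty}^{\mathcal L}\ell e^{\ell x}dx$, hence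
$$\frac1T\int_T^{2T}|\zeta(\tfrac12+it)|^\ell dt=\int_{\mathbb R}\ell e^{\ell x}\Pr(\mathcal L>x)\,dx.\tag{20}$$

**Proof of Theorem 3(b).** Fix a small $c\in(0,1)$; we split (20) at $cN$ and $N$.

**Step 1: the range $x\le cN$, where Theorem 3(a) applies.** Here $V=x/\varsigma\le\sqrt2c\sqrt N$, so for $T$ large $\Pr(\mathcal L>x)=(1+O(\delta(c)))\Psi(x/\varsigma)$ uniformly, with $\delta(c)\to0$ as $c\to0$. The full Gaussian integral is $\int_{\mathbb R}\ell e^{\ell x}\Psi(x/\varsigma)dx=Ee^{\ell\varsigma Z}=e^{\ell^2N/4}$. Its part over $x>cN$ is at most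
$$E[e^{\ell\varsigma Z}\mathbf 1_{\varsigma Z>cN}]=e^{\ell^2N/4}\Pr(\ell\varsigma^2+\varsigma Z>cN)=o(e^{\ell^2N/4}),$$
as $\ell\varsigma^2=\ell N/2\le cN/2$ eventually. So this range contributes $(1+O(\delta(c))+o(1))e^{\ell^2N/4}$.

**Step 2: the range $cN\le x\le N$ is negligible.** By Step 1's estimate at $x=cN$ and $\Psi(x)\le e^{-x^2/2}$,
$$\int_{cN}^N\ell e^{\ell x}\Pr(\mathcal L>x)dx\le e^{\ell N}\Pr(\mathcal L>cN)\le2e^{\ell N-c^2N}\to0.$$

**Step 3: the range $x\ge N$ is negligible.** By Chebyshev's inequality and the second moment, $\Pr(\mathcal L>x)\ll e^{-2x+N}$, so $\int_N^\infty\ell e^{\ell x}\Pr(\mathcal L>x)dx\ll\int_N^\infty\ell e^{(\ell-2)x+N}dx=\frac\ell{2-\ell}e^{(\ell-1)N}\to0$.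

Since $e^{\ell^2N/4}\ge1$, the moment is $(1+O(\delta(c))+o(1))e^{\ell^2N/4}$. Let $c\to0$. $\blacksquare$

**Proof of Theorem 3(c).** The fourth moment is governed, in the Gaussian prediction, by $x$ near $2N$. It is $\frac1{2\pi^2}$ times the Gaussian value, so $\mathcal R$ cannot be close to $1$ on the whole window. Let $I_\omega=[2N-\omega\varsigma,2N+\omega\varsigma]$. For $x\in I_\omega$, $V=x/\varsigma$ runs over $|V-2\sqrt2\sqrt N|\le\omega$. Let $\mathfrak r$ be the infimum of $\mathcal R(T,V)$ over this window. By (20) with $\ell=4$,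
$$\frac1T\int_T^{2T}|\zeta(\tfrac12+it)|^4dt\ge\int_{I_\omega}4e^{4x}\Pr(\mathcal L>x)dx\ge\mathfrak r\int_{I_\omega}4e^{4x}\Psi(x/\varsigma)dx\ge\mathfrak r\,E\big[\mathbf 1_{\varsigma Z\in I_\omega}(e^{4\varsigma Z}-e^{4(2N-\omega\varsigma)})\big].$$
For the last inequality write $\Psi(x/\varsigma)=\Pr(\varsigma Z>x)$ and integrate over $x$ from $2N-\omega\varsigma$ to $\varsigma Z$ when $\varsigma Z\in I_\omega$. By the Gaussian change of measure $E[e^{4\varsigma Z}\phi(Z)]=e^{8\varsigma^2}E\phi(Z+4\varsigma)$, with $4\varsigma^2=2N$ and $8\varsigma^2=4N$, the last expectation is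
$$e^{4N}E\big[\mathbf 1_{|Z|\le\omega}(1-e^{-4\varsigma(Z+\omega)})\big]\sim e^{4N}=(\log T)^4,$$
since the bracket lies in $[0,1]$ and tends to $1$ for each fixed value of $Z$. By Ingham's theorem the left side of the chain is $\sim\frac1{2\pi^2}(\log T)^4$. So $\limsup\mathfrak r\le\frac1{2\pi^2}<1$. For $C>2\sqrt2$, choosing $\omega\to\infty$ with $\omega=o(\sqrt N)$ places the window inside $[0,C\sqrt N]$, so the asymptotic $\mathcal R(T,V)\to1$ fails for some $V=V(T)$ with $0\le V\le C\sqrt N$. $\blacksquare$
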